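\title{An extremal property of the second largest eigenvalue\\ of a distance-regular graph}

\begin{abstract}
Let $G$ be a distance-regular graph of diameter $d\ge 2$ with eigenvalues $\theta_0>\theta_1>\dots>\theta_d$ and cosine sequences $(w_r(\theta_j))_{0\le r\le d}$. We prove that for every $r\in\{2,\dots,d\}$ the ratio $(1-w_r(\theta_j))/(1-w_1(\theta_j))$, $1\le j\le d$, is largest at $j=1$ and only there. This confirms a conjecture of Cioab\u{a}, Gupta, Ihringer and Kurihara. The ratios are eigenvalues of an operator on radial functions; a flux argument shows that this operator preserves the cone of decreasing functions, and the Perron--Frobenius theorem identifies its largest eigenvalue on differences. The argument applies to any tridiagonal matrix with positive off-diagonal entries and constant row sums. As consequences we obtain a sharp Poincar\'e inequality at each distance and a formula for the least Euclidean distortion of $G$.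
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite connected graph with vertex set $V$, graph distance $\partial$ and diameter $d\ge1$. It is \emph{distance-regular} if it is regular of valency $k$ and there are numbers $b_i,c_i$ $(0\le i\le d)$ such that, for any two vertices $x,y$ with $\partial(x,y)=i$, exactly $c_i$ neighbors of $y$ are at distance $i-1$ from $x$ and exactly $b_i$ neighbors of $y$ are at distance $i+1$ from $x$. The remaining $a_i=k-b_i-c_i$ neighbors of $y$ are at distance $i$ from $x$. We have $c_0=a_0=b_d=0$, $b_0=k$ and $c_1=1$, and a geodesic of length $d$ shows that $b_i>0$ for $i<d$ and $c_i>0$ for $i\ge1$.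

The adjacency matrix $A$ of $G$ has exactly $d+1$ distinct eigenvalues $k=\theta_0>\theta_1>\dots>\theta_d$, and each of them gives a Euclidean picture of $G$. For an eigenvalue $\theta$ let $U_\theta$ be a matrix whose columns form an orthonormal basis of the $\theta$-eigenspace, and let $u_\theta(x)$ be its row indexed by the vertex $x$. The inner product $\langle u_\theta(x),u_\theta(y)\rangle$ depends only on $\partial(x,y)$. In particular all vectors $u_\theta(x)$ have the same squared length $\alpha>0$, and for $\partial(x,y)=r$ the number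
\[
w_r(\theta)=\frac{\langle u_\theta(x),u_\theta(y)\rangle}{\langle u_\theta(x),u_\theta(x)\rangle}
\]
is the cosine of the angle between the images of two vertices at distance $r$. The sequence $(w_0(\theta),\dots,w_d(\theta))$ is the \emph{cosine sequence} (or standard sequence) of $\theta$. It is determined by $w_0(\theta)=1$ and
\begin{equation}\label{eq:recurrence}
c_iw_{i-1}(\theta)+a_iw_i(\theta)+b_iw_{i+1}(\theta)=\theta\,w_i(\theta)\qquad(0\le i\le d),
\end{equation}
where the terms with the coefficients $c_0=0$ and $b_d=0$ are omitted; the case $i=0$ says $w_1(\theta)=\theta/k$. Proofs of these standard facts are recalled in Section~\ref{sec:prelim}.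

For $\partial(x,y)=r$ we have
\begin{equation}\label{eq:chord}
\|u_\theta(x)-u_\theta(y)\|^2=2\alpha\,(1-w_r(\theta)).
\end{equation}
If $\theta\ne k$, then $1-w_1(\theta)=1-\theta/k>0$, and the ratio
\[
\rho_r(\theta)=\frac{1-w_r(\theta)}{1-w_1(\theta)}
\]
is the squared distance between the images of two vertices at distance $r$, measured in units in which the image of an edge has length $1$. Which eigenspace pulls the pairs at distance $r$ farthest apart, relative to the edges? The denominator $1-\theta_j/k$ is smallest for $j=1$, so one guesses $\theta_1$. Cioab\u{a}, Gupta, Ihringer and Kurihara \cite{CGIK} conjectured that $\max_{1\le j\le d}\rho_r(\theta_j)=\rho_r(\theta_1)$ for every distance-regular graph and every $r\in\{2,\dots,d\}$. We prove this, with strict inequality.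

\begin{theorem}\label{thm:main}
Let $G$ be a distance-regular graph of diameter $d\ge2$ and let $2\le r\le d$. Then for all $2\le j\le d$,
\[
\frac{1-w_r(\theta_j)}{1-w_1(\theta_j)}<\frac{1-w_r(\theta_1)}{1-w_1(\theta_1)} .
\]
\end{theorem}

The case $r=2$ is a computation. By \eqref{eq:recurrence} with $i=1$ we have $kb_1w_2(\theta)=\theta^2-a_1\theta-k$. Since $b_1+1=k-a_1$,
\[
kb_1(1-w_2(\theta))=k^2-a_1k+a_1\theta-\theta^2=(k-\theta)(k+\theta-a_1),
\]
so $\rho_2(\theta)=(k-a_1+\theta)/b_1$ is an increasing function of $\theta$.

Cycles show what happens for larger $r$. The $n$-cycle $C_n$ has $k=2$, $d=\lfloor n/2\rfloor$, $b_i=c_i=1$ for $1\le i\le d-1$, and eigenvalues $\theta_j=2\cos(2\pi j/n)$ for $0\le j\le d$. The identity $\cos(i-1)\phi+\cos(i+1)\phi=2\cos\phi\cos i\phi$ and \eqref{eq:recurrence} give $w_r(\theta_j)=\cos(2\pi jr/n)$, hence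
\begin{equation}\label{eq:cycle}
\rho_r(\theta_j)=\frac{\sin^2(\pi jr/n)}{\sin^2(\pi j/n)} .
\end{equation}
From $\sin3y=(1+2\cos2y)\sin y$ and $\sin4y=4\sin y\cos y\cos2y$ we get $\rho_3(\theta)=(\theta+1)^2$ and $\rho_4(\theta)=\theta^2(\theta+2)$. Two simple approaches to Theorem~\ref{thm:main} therefore fail. The numerator need not be largest at $j=1$: in $C_8$ we have $1-w_2(\theta_1)=1$ and $1-w_2(\theta_2)=2$. And $\rho_r$ need not be monotone: in $C_6$ the values of $\rho_3$ at $\theta_1,\theta_2,\theta_3=1,-1,-2$ are $4,0,1$. In general $\rho_r$ is the restriction to the eigenvalues of a polynomial of degree $r-1$ with positive leading coefficient (Section~\ref{sec:prelim}), which for odd $r\ge3$ tends to $+\infty$ at $-\infty$. A proof must use that the $\theta_j$ are eigenvalues of $G$.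

Section~\ref{sec:hexagon} carries out the whole argument on the hexagon. Section~\ref{sec:tridiagonal} proves the weak inequality in a general form that involves only a tridiagonal matrix (Theorem~\ref{thm:abstract}), and Section~\ref{sec:strict} returns to the graph to make it strict. Section~\ref{sec:applications} derives a sharp Poincar\'e inequality at distance $r$ (Theorem~\ref{thm:poincare}) and the least Euclidean distortion of $G$ (Corollary~\ref{cor:distortion}).

\section{Standard facts}\label{sec:prelim}

\subsection*{Nonnegative matrices}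
A real matrix or vector is \emph{nonnegative} (\emph{positive}) if all its entries are. A nonnegative square matrix $M$ is \emph{irreducible} if for any two distinct indices $s,t$ there is a sequence $s=s_0,s_1,\dots,s_m=t$ with $M_{s_{l-1},s_l}>0$ for all $l$. This holds, for instance, when all entries $M_{s,s+1}$ and $M_{s+1,s}$ are positive. The \emph{Perron--Frobenius theorem} states that the spectral radius of a nonnegative irreducible matrix is an eigenvalue whose eigenspace is one-dimensional and spanned by a positive vector. We also need a way to recognize the spectral radius.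

\begin{lemma}\label{lem:PF}
Let $M$ be a nonnegative square matrix and $f$ a positive vector with $Mf=\lambda f$. Then every eigenvalue $\mu$ of $M$ satisfies $|\mu|\le\lambda$. If $M$ is irreducible, the $\lambda$-eigenspace of $M$ is spanned by $f$.
\end{lemma}

\begin{proof}
Let $Mg=\mu g$ with $g\ne0$, let $|g|$ be the vector with entries $|g_s|$, and let $C=\max_s|g_s|/f_s>0$. Then $|\mu|\,|g|\le M|g|\le C\,Mf=C\lambda f$ entrywise. At an index $s$ with $|g_s|=Cf_s$ this reads $|\mu|\le\lambda$. So $\lambda$ is the spectral radius of $M$, and the last claim is part of the Perron--Frobenius theorem.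
\end{proof}

\subsection*{Distance matrices and cosines}
Let $G$ be distance-regular, and let $A_i$ be the $0$--$1$ matrix with $(A_i)_{xy}=1$ exactly when $\partial(x,y)=i$; thus $A_0=I$ and $A_1=A$. The $(x,y)$ entry of $A_iA$ counts the neighbors of $y$ at distance $i$ from $x$, so
\begin{equation}\label{eq:three-term}
A_iA=b_{i-1}A_{i-1}+a_iA_i+c_{i+1}A_{i+1}\qquad(0\le i\le d),
\end{equation}
where the first term is omitted for $i=0$ and the last for $i=d$. Since $c_{i+1}>0$, induction gives polynomials $v_i$ of degree $i$, with positive leading coefficient, such that $A_i=v_i(A)$. The span of $A_0,\dots,A_d$ consists of polynomials in $A$, contains $I$, and is closed under multiplication by $A$; so it is the algebra of all polynomials in $A$. It has dimension $d+1$, because the $A_i$ are nonzero with disjoint supports. For a symmetric matrix this dimension is the number of distinct eigenvalues. The largest eigenvalue is $k$, by Lemma~\ref{lem:PF} with the all-ones vector $\mathbf 1$.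

From $A_i\mathbf 1=v_i(k)\mathbf 1$ we see that every vertex has exactly $k_i=v_i(k)$ vertices at distance $i$. Counting the edges between the vertices at distance $i$ and those at distance $i+1$ from a fixed vertex gives
\begin{equation}\label{eq:balance}
k_ib_i=k_{i+1}c_{i+1}\qquad(0\le i\le d-1).
\end{equation}

Let $\theta$ be an eigenvalue. The orthogonal projection $U_\theta U_\theta^{\mathsf T}$ onto the $\theta$-eigenspace is a polynomial in $A$, hence a linear combination of the $A_i$. Its $(x,y)$ entry is $\langle u_\theta(x),u_\theta(y)\rangle$, which therefore depends only on $\partial(x,y)$. Row $x$ of $A_rU_\theta=v_r(\theta)U_\theta$ says that the sum of $u_\theta(y)$ over the $k_r$ vertices $y$ at distance $r$ from $x$ is $v_r(\theta)u_\theta(x)$. The inner product with $u_\theta(x)$ gives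
\[
w_r(\theta)=\sigma_r(\theta),\qquad\text{where }\ \sigma_r=\frac{v_r}{k_r}=\frac{v_r}{v_r(\theta_0)} .
\]
To obtain \eqref{eq:recurrence}, apply \eqref{eq:three-term} to a $\theta$-eigenvector, divide by $k_i$, and use $b_{i-1}k_{i-1}=c_ik_i$ and $c_{i+1}k_{i+1}=b_ik_i$.

Since $\sigma_r(k)=1$, for $r\ge1$ there is a polynomial $q_r$ of degree $r-1$, with positive leading coefficient, such that
\begin{equation}\label{eq:qr}
1-\sigma_r(x)=(k-x)\,q_r(x).
\end{equation}
As $1-w_1(\theta_j)=(k-\theta_j)/k$, we have $\rho_r(\theta_j)=kq_r(\theta_j)$ for $j\ge1$, and we write $\rho_r$ also for the polynomial $kq_r$. Its degree is at most $d-1$, so it is determined by its values at $\theta_1,\dots,\theta_d$. Theorem~\ref{thm:main} is the statement $q_r(\theta_j)<q_r(\theta_1)$ for $j\ge2$.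

\subsection*{Radial functions}
All the information on cosines is carried by functions of the distance from one vertex. Let $L$ be the tridiagonal matrix with rows and columns indexed by $0,\dots,d$ that acts on $g=(g_0,\dots,g_d)$ by
\[
(Lg)_i=c_ig_{i-1}+a_ig_i+b_ig_{i+1}\qquad(0\le i\le d).
\]
Its row sums are $k$. The recurrence \eqref{eq:recurrence} says that $w(\theta_j)=(w_0(\theta_j),\dots,w_d(\theta_j))$ satisfies $Lw(\theta_j)=\theta_jw(\theta_j)$, so the eigenvalues of $L$ are exactly $\theta_0,\dots,\theta_d$.

\begin{lemma}\label{lem:radial}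
Fix a vertex $o$ and $0\le r\le d$. For $\partial(o,x)=i$ the number $p^i_{ru}=\#\{y:\partial(x,y)=r,\ \partial(o,y)=u\}$ depends only on $i,r,u$, and the matrix $S_r=\sigma_r(L)$ has entries $(S_r)_{iu}=p^i_{ru}/k_r$. In particular $S_r$ is nonnegative with row sums $1$.
\end{lemma}

\begin{proof}
For $g\in\mathbb R^{d+1}$ define the radial function $\hat g(x)=g_{\partial(o,x)}$ on $V$. The definition of distance-regularity says $A\hat g=\widehat{Lg}$, hence $A_r\hat g=v_r(A)\hat g=\widehat{v_r(L)g}$. Let $g$ be the $u$-th coordinate vector and evaluate at a vertex $x$ with $\partial(o,x)=i$. The left side is the number of $y$ with $\partial(x,y)=r$ and $\partial(o,y)=u$, and the right side is $v_r(L)_{iu}$. Summing over $u$ counts all $k_r$ vertices at distance $r$ from $x$.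
\end{proof}

\section{The hexagon}\label{sec:hexagon}

The smallest cycle on which $\rho_r$ is not monotone is $C_6$, with $r=3$. Here $(k_0,\dots,k_3)=(1,2,2,1)$, $\rho_3(x)=(x+1)^2$, and
\[
L=\begin{pmatrix}0&2&0&0\\1&0&1&0\\0&1&0&1\\0&0&2&0\end{pmatrix},\qquad
\begin{aligned}
w(1)&=(1,\tfrac12,-\tfrac12,-1),\\
w(-1)&=(1,-\tfrac12,-\tfrac12,1),\\
w(-2)&=(1,-1,1,-1).
\end{aligned}
\]
The numbers $4,0,1$ to be compared are the eigenvalues of $\rho_3(L)$ on these three vectors. To show that an eigenvalue is the largest, one would like to apply Lemma~\ref{lem:PF}. But the positive eigenvector of $\rho_3(L)$ is $\mathbf 1$, with eigenvalue $\rho_3(2)=9$, which is not one of the numbers in question. We must remove the constants and still have a notion of positivity that singles out $\theta_1$. Passing to differences of consecutive entries does both: it kills $\mathbf 1$, and it turns $w(1),w(-1),w(-2)$ into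
\[
(\tfrac12,1,\tfrac12),\qquad(\tfrac32,0,-\tfrac32),\qquad(2,-2,2),
\]
of which only the first is positive.

If $g$ has differences $e_s=g_s-g_{s+1}$, then $Lg=(2g_1,\,g_0+g_2,\,g_1+g_3,\,2g_2)$ has differences $(-e_0+e_1,\;e_0+e_2,\;e_1-e_2)$. So $L$ acts on differences by a matrix $T$, and $\rho_3(L)$ acts by $\rho_3(T)$:
\[
T=\begin{pmatrix}-1&1&0\\1&0&1\\0&1&-1\end{pmatrix},\qquad
\rho_3(T)=(T+I)^2=\begin{pmatrix}1&1&1\\1&3&1\\1&1&1\end{pmatrix}.
\]
The matrix $\rho_3(T)$ is positive and has the positive eigenvector $(1,2,1)$ with eigenvalue $4=\rho_3(\theta_1)$. By Lemma~\ref{lem:PF} its eigenvalues on the other two difference vectors are smaller than $4$. This is Theorem~\ref{thm:main} for the hexagon.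

The difficulty in general is the sign of the entries of $\rho_r(T)$, which cannot be read off the factors of $\rho_r$. For $C_8$ the same computation gives a $4\times4$ tridiagonal $T$ with off-diagonal entries $1$ and diagonal $(-1,0,0,-1)$, and the factor $T^2$ of $\rho_4(T)=T^2(T+2I)$ has the entry $-1$ in position $(0,1)$.

The true reason appears if we compute the middle column $(1,3,1)$ of $\rho_3(T)$ in another way. It lists the differences of $h=\rho_3(L)g$, where $g=(1,1,0,0)$ has differences $(0,1,0)$. The matrix $S_3$ comes from the antipodal map and reverses the order of the coordinates, so \eqref{eq:qr} gives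
\[
(2I-L)h=2(g-S_3g)=(2,2,-2,-2).
\]
View the hexagon as an electrical network with unit resistors and $\hat h$ as a potential. The equation says that a current $2$ enters at each of the three vertices within distance $1$ of $o$ and leaves at each of the other three. The current out of the ball of radius $s$ about $o$ is the net amount that enters inside it: $2$, $2+4=6$, $6-4=2$ for $s=0,1,2$. It is carried by two edges with equal potential drops, so the drops are $1,3,1$. All sources lie closer to $o$ than all sinks, so the current flows outward and the potential decreases. This argument does not depend on the graph.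

\section{Tridiagonal matrices with constant row sums}\label{sec:tridiagonal}

The hexagon argument used only $L$ and the nonnegativity of $S_3$. In this section $L$ is any real tridiagonal matrix with rows and columns indexed by $0,\dots,d$, $d\ge1$, whose entries $c_i=L_{i,i-1}$ $(1\le i\le d)$ and $b_i=L_{i,i+1}$ $(0\le i\le d-1)$ are positive and whose row sums all equal $k$. The diagonal entries may have any sign. Put $c_0=b_d=0$. Lemma~\ref{lem:spectrum} below shows that $L$ has $d+1$ distinct real eigenvalues, the largest being $k$.

\begin{theorem}\label{thm:abstract}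
Let $L$ be as above, with eigenvalues $\theta_0=k>\theta_1>\dots>\theta_d$. Let $\sigma$ be a real polynomial such that $S=\sigma(L)$ has nonnegative entries and row sums $1$. Then for $1\le j\le d$,
\[
\frac{1-\sigma(\theta_j)}{k-\theta_j}\le\frac{1-\sigma(\theta_1)}{k-\theta_1}.
\]
\end{theorem}

For a distance-regular graph, Lemma~\ref{lem:radial} allows $\sigma=\sigma_r$, which gives Theorem~\ref{thm:main} with $\le$ in place of $<$. It also allows $\sigma=\sum_i\lambda_i\sigma_i$ with $\lambda_i\ge0$ and $\sum_i\lambda_i=1$, that is, every convex combination $\sum_i\lambda_iA_i/k_i$ of the normalized distance matrices.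

The role of the sphere sizes is played by the weights $\kappa_0=1$, $\kappa_{i+1}=\kappa_ib_i/c_{i+1}$; for a distance-regular graph $\kappa_i=k_i$ by \eqref{eq:balance}. Because the row sums are $k$, the diagonal entry of row $i$ is $k-b_i-c_i$, and so for every $g\in\mathbb R^{d+1}$
\begin{equation}\label{eq:laplacian}
\bigl((kI-L)g\bigr)_i=b_i(g_i-g_{i+1})-c_i(g_{i-1}-g_i)\qquad(0\le i\le d).
\end{equation}

\begin{lemma}\label{lem:spectrum}
For every real polynomial $\sigma$ we have $\kappa_i\,\sigma(L)_{iu}=\kappa_u\,\sigma(L)_{ui}$ for all $i,u$. The matrix $L$ has $d+1$ distinct real eigenvalues, and the largest is $k$.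
\end{lemma}

\begin{proof}
Let $K$ be the diagonal matrix with entries $\kappa_i>0$. The relation $\kappa_ib_i=\kappa_{i+1}c_{i+1}$ says $KL=L^{\mathsf T}K$. Hence $KL^m=(L^{\mathsf T})^mK=(KL^m)^{\mathsf T}$ for all $m$, which is the first claim. The matrix $K^{1/2}LK^{-1/2}=K^{-1/2}(KL)K^{-1/2}$ is symmetric, so $L$ is diagonalizable with real eigenvalues. If $Lg=\theta g$, row $i$ determines $g_{i+1}$ from $g_0,\dots,g_i$ because $b_i\ne0$; so every eigenspace is one-dimensional and the eigenvalues are distinct. For large $\gamma$ the matrix $L+\gamma I$ is nonnegative with positive eigenvector $\mathbf 1$, and Lemma~\ref{lem:PF} gives $\theta+\gamma\le k+\gamma$ for every eigenvalue $\theta$ of $L$.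
\end{proof}

\subsection*{The action on differences}
Let $\Delta:\mathbb R^{d+1}\to\mathbb R^d$ be given by $(\Delta g)_s=g_s-g_{s+1}$ for $0\le s\le d-1$; its kernel is $\mathbb R\mathbf 1$. Let $T$ be the $d\times d$ tridiagonal matrix, indexed by $0,\dots,d-1$, with
\[
T_{s,s-1}=c_s,\qquad T_{s,s}=k-b_s-c_{s+1},\qquad T_{s,s+1}=b_{s+1}.
\]

\begin{lemma}\label{lem:T}
We have $\Delta L=T\Delta$. If $g^{(j)}$ is an eigenvector of $L$ for $\theta_j$, $1\le j\le d$, then $f^{(j)}=\Delta g^{(j)}$ is an eigenvector of $T$ for $\theta_j$. One of $\pm f^{(1)}$ is positive, and $\theta_1$ is the only eigenvalue of $T$ with a positive eigenvector.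
\end{lemma}

\begin{proof}
Let $e=\Delta g$. By \eqref{eq:laplacian}, $(Lg)_s=kg_s-b_se_s+c_se_{s-1}$. Subtracting the same formula for $s+1$,
\[
(\Delta Lg)_s=ke_s-b_se_s+c_se_{s-1}+b_{s+1}e_{s+1}-c_{s+1}e_s=(Te)_s .
\]
Since $\theta_j\ne k$, the vector $g^{(j)}$ is not constant, so $f^{(j)}\ne0$, and $Tf^{(j)}=\Delta Lg^{(j)}=\theta_jf^{(j)}$. Thus the $d\times d$ matrix $T$ has exactly the eigenvalues $\theta_1>\dots>\theta_d$. The entries of $T$ next to the diagonal are positive, so $T+\gamma I$ is nonnegative and irreducible for large $\gamma$. Its spectral radius is an eigenvalue, hence equals the largest eigenvalue $\theta_1+\gamma$, and by the Perron--Frobenius theorem $f^{(1)}$ is a multiple of a positive vector. If $\theta_j$ has a positive eigenvector, Lemma~\ref{lem:PF} applied to $T+\gamma I$ gives $\theta_1+\gamma\le\theta_j+\gamma$, so $j=1$.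
\end{proof}

\begin{corollary}\label{cor:decreasing}
In a distance-regular graph, $1=w_0(\theta_1)>w_1(\theta_1)>\dots>w_d(\theta_1)$, and no other eigenvalue has a strictly decreasing cosine sequence.
\end{corollary}

\begin{proof}
Take $g^{(j)}=w(\theta_j)$. The $0$-th entry of $f^{(1)}$ is $1-\theta_1/k>0$, so $f^{(1)}$ is positive. The second claim is the last assertion of Lemma~\ref{lem:T}, together with $w(\theta_0)=\mathbf 1$.
\end{proof}

\subsection*{The flux formula}
Let $\sigma$ and $S$ be as in Theorem~\ref{thm:abstract}. From $S\mathbf 1=\sigma(k)\mathbf 1$ and the row sums of $S$ we get $\sigma(k)=1$, so $1-\sigma(x)=(k-x)q(x)$ for a polynomial $q$, and the theorem asserts $q(\theta_j)\le q(\theta_1)$. Put $N=q(T)$. By Lemma~\ref{lem:T},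
\begin{equation}\label{eq:intertwine}
\Delta\,q(L)=N\Delta,\qquad Nf^{(j)}=q(\theta_j)f^{(j)}\quad(1\le j\le d).
\end{equation}
We want $N\ge0$; by the first identity in \eqref{eq:intertwine} and the surjectivity of $\Delta$, this means that $q(L)$ maps weakly decreasing vectors to weakly decreasing vectors. We have no formula for $q(L)$, but we know what it becomes after multiplication by $kI-L$, and \eqref{eq:laplacian} lets us undo that multiplication at the level of differences.

\begin{lemma}\label{lem:flux}
For $0\le s,t\le d-1$,
\begin{equation}\label{eq:flux}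
\kappa_sb_s\,N_{s,t}=\sum_{i\le\min(s,t)}\ \sum_{u>\max(s,t)}\kappa_iS_{iu}.
\end{equation}
In particular $N$ is nonnegative.
\end{lemma}

\begin{proof}
Fix $t$. Let $\chi$ be the indicator vector of $\{0,\dots,t\}$ and $h=q(L)\chi$. Since $\Delta\chi$ is the $t$-th coordinate vector of $\mathbb R^d$, \eqref{eq:intertwine} gives $N_{s,t}=h_s-h_{s+1}$. Define the flux from $s$ to $s+1$ by
\[
H_s=\kappa_sb_s(h_s-h_{s+1})=\kappa_sb_sN_{s,t}\quad(0\le s\le d-1),\qquad H_{-1}=H_d=0 .
\]
Multiply \eqref{eq:laplacian} for $g=h$ by $\kappa_i$ and use $\kappa_ic_i=\kappa_{i-1}b_{i-1}$ for $i\ge1$, together with $c_0=b_d=0$: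
\[
H_i-H_{i-1}=\kappa_i\bigl((kI-L)h\bigr)_i\qquad(0\le i\le d).
\]
On the other hand $(kI-L)h=(I-S)\chi$. The $i$-th entry of $S\chi$ is $\sum_{u\le t}S_{iu}$, and the row sums of $S$ are $1$, so
\[
H_i-H_{i-1}=\begin{cases}\ \ \kappa_i\sum_{u>t}S_{iu},& i\le t,\\[3pt] -\kappa_i\sum_{u\le t}S_{iu},& i>t.\end{cases}
\]
The indices $i\le t$ are sources and the indices $i>t$ are sinks. To keep all terms of one sign we sum from the left end when $s\le t$ and from the right end when $s\ge t$. For $s\le t$, summing over $0\le i\le s$ and using $H_{-1}=0$ gives $H_s=\sum_{i\le s}\sum_{u>t}\kappa_iS_{iu}$, which is \eqref{eq:flux}. For $s\ge t$, summing over $s+1\le i\le d$ and using $H_d=0$ gives $H_s=\sum_{i>s}\sum_{u\le t}\kappa_iS_{iu}$. By Lemma~\ref{lem:spectrum}, $\kappa_iS_{iu}=\kappa_uS_{ui}$, and exchanging the names of $i$ and $u$ gives \eqref{eq:flux}.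
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:abstract}]
By Lemma~\ref{lem:T} we may take $f^{(1)}$ positive. The matrix $N$ is nonnegative by Lemma~\ref{lem:flux}, and by \eqref{eq:intertwine} it has the positive eigenvector $f^{(1)}$ with eigenvalue $q(\theta_1)$ and the eigenvalues $q(\theta_j)$. Lemma~\ref{lem:PF} gives $|q(\theta_j)|\le q(\theta_1)$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
Tridiagonality is used in \eqref{eq:laplacian}: all the current from $\{0,\dots,s\}$ to its complement passes through one link, so its sign is the sign of the single difference $h_s-h_{s+1}$. The nonnegativity of $S$ is used only in the last sentence of Lemma~\ref{lem:flux}, and it cannot be dropped: for $d\ge2$ and $\sigma(x)=1+(k-x)x$ the row sums of $\sigma(L)$ are $1$, but $q(x)=-x$ reverses the inequality. The inequality of Theorem~\ref{thm:abstract} need not be strict: $\sigma=1$ gives $q=0$.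
\end{remark}

\section{Strict inequality for distance-regular graphs}\label{sec:strict}

Let $G$ be distance-regular with $d\ge2$, let $L$ be its matrix from Section~\ref{sec:prelim}, and take $\sigma=\sigma_r$, $q=q_r$, $S=S_r$. To exclude equality we need $N=q_r(T)$ to be irreducible, and here the geometry of $G$ enters. Since $\kappa_i=k_i$, Lemma~\ref{lem:radial} shows that $k_r\kappa_iS_{iu}=k_ip^i_{ru}$ is the number of pairs $(x,y)$ with $\partial(o,x)=i$, $\partial(o,y)=u$ and $\partial(x,y)=r$. So \eqref{eq:flux} becomes a count:
\begin{equation}\label{eq:count}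
k_rk_sb_s\,N_{s,t}=\#\bigl\{(x,y):\partial(x,y)=r,\ \partial(o,x)\le\min(s,t),\ \partial(o,y)>\max(s,t)\bigr\}.
\end{equation}

\begin{lemma}\label{lem:irreducible}
If $2\le r\le d$, then $N_{s,s+1}>0$ and $N_{s+1,s}>0$ for $0\le s\le d-2$. Hence $N$ is irreducible.
\end{lemma}

\begin{proof}
By \eqref{eq:count}, both entries are positive as soon as there are vertices $x,y$ at distance $r$ with $\partial(o,x)\le s$ and $\partial(o,y)\ge s+2$. Every vertex has $k_d>0$ vertices at distance $d$, so there is a geodesic $o=z_0,z_1,\dots,z_d$. Let $m=\max(r,s+2)\le d$, $y=z_m$ and $x=z_{m-r}$. Then $\partial(x,y)=r$ and $\partial(o,y)=m\ge s+2$, and $\partial(o,x)=m-r=\max(0,s+2-r)\le s$ because $r\ge2$.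
\end{proof}

The hypothesis $r\ge2$ is used only in the last inequality: a pair must jump over the whole sphere of radius $s+1$. For $r=1$ no pair does, $N=I/k$ is diagonal, and $\rho_1(\theta_j)=1$ for all $j\ge1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f^{(j)}=\Delta w(\theta_j)$. The matrix $N$ is nonnegative and irreducible by Lemmas~\ref{lem:flux} and~\ref{lem:irreducible}, the vector $f^{(1)}$ is positive by Corollary~\ref{cor:decreasing}, and $Nf^{(j)}=q_r(\theta_j)f^{(j)}$ with $f^{(j)}\ne0$ by \eqref{eq:intertwine} and Lemma~\ref{lem:T}. By Lemma~\ref{lem:PF}, $q_r(\theta_j)\le q_r(\theta_1)$, and the $q_r(\theta_1)$-eigenspace of $N$ is spanned by $f^{(1)}$. If equality held for some $j\ge2$, then $f^{(j)}$ would be a multiple of $f^{(1)}$; this is impossible, since they are eigenvectors of $T$ for different eigenvalues. So $q_r(\theta_j)<q_r(\theta_1)$, and multiplying by $k$ gives $\rho_r(\theta_j)<\rho_r(\theta_1)$.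
\end{proof}

\begin{remark}\label{rem:heptagon}
The denominator $1-w_1$ cannot be replaced by $1-w_2$. In $C_7$ we have $w_r(\theta_j)=\cos(2\pi jr/7)$, and $1-\cos2y=4\cos^2(y/2)\,(1-\cos y)$ gives
\[
\frac{1-w_3(\theta_1)}{1-w_2(\theta_1)}=\frac{1-\cos(6\pi/7)}{1-\cos(4\pi/7)}=4\cos^2\frac{2\pi}7\approx1.555,
\]
where we used $\cos(6\pi/7)=\cos(8\pi/7)$, whereas
\[
\frac{1-w_3(\theta_3)}{1-w_2(\theta_3)}=\frac{1-\cos(4\pi/7)}{1-\cos(2\pi/7)}=4\cos^2\frac{\pi}7\approx3.247 .
\]
In the proof, the denominator $1-w_1$ is what produces the tridiagonal operator $kI-L$.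
\end{remark}

\section{A Poincar\'e inequality and Euclidean distortion}\label{sec:applications}

Let $G$ be distance-regular of diameter $d\ge1$, and for $1\le r\le d$ put
\[
\Lambda_r=\rho_r(\theta_1)=\frac{1-w_r(\theta_1)}{1-w_1(\theta_1)} .
\]
Then $\Lambda_1=1$, and $\Lambda_r>0$ by Corollary~\ref{cor:decreasing}. Theorem~\ref{thm:main} compares the $d$ eigenspace maps $u_{\theta_j}$. Decomposing into eigenspaces extends the comparison, on average, to all maps into a Hilbert space.

\begin{theorem}\label{thm:poincare}
Let $G$ be distance-regular with vertex set $V$, let $\varphi:V\to\mathcal H$ be any map into a real Hilbert space, and let $1\le r\le d$. Then, with sums over ordered pairs,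
\[
\frac1{k_r}\sum_{\partial(x,y)=r}\|\varphi(x)-\varphi(y)\|^2\ \le\ \Lambda_r\,\frac1k\sum_{\partial(x,y)=1}\|\varphi(x)-\varphi(y)\|^2 .
\]
The constant $\Lambda_r$ is best possible. For $r\ge2$, equality holds if and only if every coordinate of $\varphi$, with respect to an orthonormal basis of $\mathcal H$, lies in $\mathbb R\mathbf 1\oplus(\theta_1\text{-eigenspace})$.
\end{theorem}

\begin{proof}
By Parseval's identity, each side is the sum of the corresponding expressions for the coordinates of $\varphi$. So it suffices to prove the inequality and its equality case for a real function $\psi$ on $V$; equality holds for $\varphi$ exactly when it holds for every coordinate. Write $\psi=\sum_{j=0}^d\psi_j$ with $\psi_j$ in the $\theta_j$-eigenspace. Each vertex occurs $k_r$ times as $x$ and $k_r$ times as $y$, and $A_r/k_r$ acts on the $\theta_j$-eigenspace as $w_r(\theta_j)$, with $w_r(\theta_0)=1$. Hence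
\[
\frac1{k_r}\sum_{\partial(x,y)=r}(\psi(x)-\psi(y))^2=2\Bigl\langle\psi,\Bigl(I-\frac{A_r}{k_r}\Bigr)\psi\Bigr\rangle=2\sum_{j\ge1}(1-w_r(\theta_j))\|\psi_j\|^2 .
\]
Using this for $r$ and for $1$, the right side of the inequality minus the left side is
\[
2\sum_{j\ge1}\bigl(\Lambda_r-\rho_r(\theta_j)\bigr)(1-w_1(\theta_j))\|\psi_j\|^2 .
\]
For $r=1$ this is $0$. For $r\ge2$ the coefficient of $\|\psi_1\|^2$ is $0$ and the coefficients with $j\ge2$ are positive by Theorem~\ref{thm:main}. So the sum is nonnegative, and it vanishes exactly when $\psi_j=0$ for all $j\ge2$, that is, when $\psi\in\mathbb R\mathbf 1\oplus(\theta_1\text{-eigenspace})$; the $k$-eigenspace is $\mathbb R\mathbf 1$ by Lemma~\ref{lem:PF}, since $G$ is connected and so $A$ is irreducible. For a $\theta_1$-eigenvector $\psi$ both sides are equal and positive, so the constant cannot be lowered.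
\end{proof}

The \emph{least Euclidean distortion} $c_2(G)$ is the least $D$ such that some map $\varphi:V\to\ell_2$ satisfies $\partial(x,y)\le\|\varphi(x)-\varphi(y)\|\le D\,\partial(x,y)$ for all $x,y\in V$. (From here on $c_2(G)$ denotes this constant, not an intersection number.) An upper bound for it needs one good map, and a lower bound needs an inequality valid for all maps. The map $u_{\theta_1}$ and Theorem~\ref{thm:poincare} give matching bounds.

\begin{corollary}\label{cor:distortion}
For a distance-regular graph $G$ of diameter $d$,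
\[
c_2(G)^2=\max_{1\le r\le d}\ r^2\,\frac{1-w_1(\theta_1)}{1-w_r(\theta_1)},
\]
and the least distortion is attained by a multiple of the embedding $x\mapsto u_{\theta_1}(x)$.
\end{corollary}

\begin{proof}
Let $D_0=\max_{1\le r\le d}r/\sqrt{\Lambda_r}$; the claim is $c_2(G)=D_0$. Let $\varphi$ satisfy the two inequalities with constant $D$. Divide the inequality of Theorem~\ref{thm:poincare} by $|V|$. The left side becomes the average of $\|\varphi(x)-\varphi(y)\|^2$ over the $|V|k_r$ ordered pairs at distance $r$, which is at least $r^2$. The right side becomes $\Lambda_r$ times the average over the $|V|k$ ordered pairs of neighbors, which is at most $\Lambda_rD^2$. So $r^2\le\Lambda_rD^2$ for all $r$, that is, $D\ge D_0$.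

Conversely, by \eqref{eq:chord} and $w_1(\theta_1)<1$ we can scale $u_{\theta_1}$ to a map $\varphi$ under which adjacent vertices have images at distance exactly $D_0$. By \eqref{eq:chord} again, vertices at distance $r$ have images at distance $D_0\sqrt{\Lambda_r}$, which is at least $r$ by the choice of $D_0$. The triangle inequality along a geodesic bounds the same distance by $rD_0$. So $\varphi$ satisfies both inequalities with $D=D_0$.
\end{proof}

\begin{example}
The $d$-dimensional cube has $k=d$, $b_i=d-i$, $c_i=i$, $a_i=0$. The vector $g_i=1-2i/d$ satisfies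
\[
ig_{i-1}+(d-i)g_{i+1}=dg_i+\frac2d\bigl(i-(d-i)\bigr)=(d-2)g_i\qquad(0\le i\le d),
\]
so it is the cosine sequence of the eigenvalue $d-2$. It is strictly decreasing, so $\theta_1=d-2$ by Corollary~\ref{cor:decreasing}. Thus $\Lambda_r=r$, and $c_2(G)^2=\max_rr=d$.
\end{example}

\begin{example}
For $C_n$, \eqref{eq:cycle} gives $r/\sqrt{\Lambda_r}=r\sin(\pi/n)/\sin(\pi r/n)$. Since $y/\sin y$ is increasing on $(0,\pi/2]$, the maximum is at $r=d=\lfloor n/2\rfloor$, and $c_2(C_n)=d\sin(\pi/n)/\sin(\pi d/n)$.
\end{example}

\begin{thebibliography}{1}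

\bibitem{CGIK}
Sebastian M. Cioab\u{a}, Himanshu Gupta, Ferdinand Ihringer, Hirotake Kurihara,
\emph{The least Euclidean distortion constant of a distance-regular graph},
arXiv:2109.09708 (2021).

\end{thebibliography}
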